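# Separately Borel models of measure preserving near-actions

## 1. Non-Borel orbit maps for $\mathrm{Aut}(X,\mu)$, and a classification under CH

Throughout, $(X,\mu)$ is a standard non-atomic Borel probability space and $\mathrm{Aut}(X,\mu)$ is the group of its measure preserving transformations modulo null sets, with the weak topology. All terms are defined precisely in Section 2.

**Theorem 1 (ZFC).** Let $G=\mathrm{Aut}(X,\mu)$, let $\pi=\mathrm{id}:G\to\mathrm{Aut}(X,\mu)$, and let $\rho$ be any spatial model of $\pi$. Then for $\mu$-a.e. $x$ the map $g\mapsto\rho(g,x)$ is not Borel. In particular $\pi$ has no separately Borel spatial model.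

Let $G$ be a Polish group and $\pi:G\to\mathrm{Aut}(X,\mu)$ a near-action. For each $g\in G$ fix a Borel measure preserving bijection $\tilde g$ of $X$ representing $\pi(g)$. For a countable subgroup $H\le G$ put $\mathrm{Stab}_H(x)=\{h\in H:\tilde hx=x\}$, and consider the condition

> **(C)** For every countable subgroup $H\le G$, for a.e. $x$, $\mathrm{Stab}_H(x)$ is closed in $H$ (in the topology induced from $G$).

**Theorem 2 (ZFC).** If $\pi$ has a spatial model $\rho$ such that $g\mapsto\rho(g,x)$ is Borel for a.e. $x$, then (C) holds.

**Theorem 3 (CH).** For a (Borel) near-action $\pi$ of a Polish group $G$ on $(X,\mu)$ the following are equivalent: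

1. $\pi$ has a separately Borel spatial model $\rho$ with all $\rho(g,\cdot)\in G_{\mathrm{mp}}(X,\mu)$;
2. $\pi$ has a spatial model with Borel orbit maps $g\mapsto\rho(g,x)$ for a.e. $x$;
3. (C).

**Corollary 4 (CH).** (a) If $\pi$ is essentially free, that is, $\mu(\mathrm{Fix}\,\tilde g)=0$ for all $g\ne1$, then $\pi$ has a separately Borel spatial model. (b) There is a nontrivial Borel near-action of $\mathrm{Aut}(X,\mu)$ with a separately Borel spatial model; it has no jointly Borel one.

Here is what these statements say. Suppose every element $g$ of a group is assigned a transformation of $X$, but only up to null sets, and the group law holds only up to null sets. Can one choose honest transformations, one for each $g$, so that the group law holds at every point? And can this be done so that the resulting function $\rho(g,x)$ is Borel in each variable when the other is held fixed? Törnquist ("On the pointwise implementation of near-actions", arXiv:0909.3869, 2009) asks whether the Continuum Hypothesis implies that every near-action has such a separately Borel spatial model. The phrase "Borel in $g$" needs a Borel structure on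 $G$, so the question is read as ranging over all Polish groups $G$ and all Borel near-actions of $G$ on standard Borel probability spaces, simultaneously. Theorem 1 exhibits one member of this class, $G=\mathrm{Aut}(X,\mu)$ with $\pi=\mathrm{id}$, that has no separately Borel model, whether or not CH holds. So the answer is no. Theorem 3 then says, under CH, which near-actions on $(X,\mu)$ do have such models.

## 2. Near-actions, spatial models and the weak topology

**Definition (transformations).** For a standard Borel probability space $(Y,\nu)$ let $G_{\mathrm{mp}}(Y,\nu)$ be the group of Borel bijections $f:Y\to Y$ with $\nu(f^{-1}(A))=\nu(A)$ for all Borel $A$. Let $I_{\mathrm{mp}}(Y,\nu)$ be its normal subgroup of those $f$ with $f(y)=y$ for a.e. $y$. Put $\mathrm{Aut}(Y,\nu)=G_{\mathrm{mp}}(Y,\nu)/I_{\mathrm{mp}}(Y,\nu)$, with quotient map $\bar\varphi$.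

An element $g\in\mathrm{Aut}(Y,\nu)$ acts on $L^2(Y,\nu)$ by the unitary operator $U_gf=f\circ g^{-1}$. The weak topology is the one inherited from the unitary group: $g_k\to g$ means $\|U_{g_k}f-U_gf\|_2\to0$ for all $f\in L^2$. For non-atomic $(Y,\nu)$ this makes $\mathrm{Aut}(Y,\nu)$ a Polish group. A sufficient condition for convergence will be used below: if $\nu\{y:g_k^{-1}(y)\neq g^{-1}(y)\}\to0$, then $g_k\to g$. Indeed, for bounded $f$ we have
$$\|U_{g_k}f-U_gf\|_2\le 2\|f\|_\infty\,\nu\{g_k^{-1}\ne g^{-1}\}^{1/2}\to0,$$
and bounded functions are dense while the $U_{g_k}$ are isometries.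

**Definition (near-action, spatial model).** A near-action of $G$ on $(Y,\nu)$ is a homomorphism $\pi:G\to\mathrm{Aut}(Y,\nu)$. If $G$ is a topological group, $\pi$ is a Borel near-action if it is Borel measurable. A spatial model of $\pi$ is an action $\rho:G\times Y\to Y$ in the usual sense such that for every $g\in G$: for every Borel $B$ the set $\rho(g,\cdot)(B)$ is $\nu$-measurable with $\nu(\rho(g,\cdot)(B))=\nu(B)$; and $\rho(g,\cdot)$ agrees $\nu$-a.e. with some (equivalently, every) element of $\bar\varphi^{-1}(\pi(g))$. For Polish $G$, the model is (jointly) Borel if $\rho:G\times Y\to Y$ is Borel. It is separately Borel if all orbit maps $g\mapsto\rho(g,x)$ and all maps $x\mapsto\rho(g,x)$ are Borel.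

A small example. On $[0,1)$ with Lebesgue measure let $f(x)=1-x$ for $x\in(0,1)\setminus\{\tfrac13,\tfrac12,\tfrac23\}$, let $f(0)=0$, and let $f$ permute $\tfrac13,\tfrac12,\tfrac23$ in a $3$-cycle. Then $f^2=\mathrm{id}$ almost everywhere, so $f$ gives a near-action of $\mathbb Z/2$. But $f^2(\tfrac13)\ne\tfrac13$, so $f$ does not give an action. Redefining $f$ to be the identity on the three bad points gives a spatial model.

Two results may be quoted. (i) Glasner, Tsirelson and Weiss: no non-trivial Borel near-action of $\mathrm{Aut}(X,\mu)$ on a standard Borel probability space has a jointly Borel spatial model. (ii) Törnquist: under CH every near-action of a group on $(X,\mu)$ has a spatial model $\rho$ with all $\rho(g,\cdot)\in G_{\mathrm{mp}}(X,\mu)$. So under CH the models that Theorem 1 speaks about exist; they have Borel maps $x\mapsto\rho(g,x)$ and fail on the orbit side.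

We also use freely some textbook facts. Polish groups are second countable, hence Lindelöf, and a closed subgroup of a Polish group is Polish. A countable Polish group is discrete, by the Baire category theorem. Any two uncountable standard Borel spaces are Borel isomorphic, and any two standard non-atomic probability spaces are isomorphic by a measure preserving Borel bijection. By the Lusin–Souslin theorem, injective Borel maps between standard Borel spaces send Borel sets to Borel sets. A set with the Baire property that is nonmeager is comeager in some nonempty open set. A map is Baire measurable if preimages of Borel sets have the Baire property; Borel maps are.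

## 3. Countable groups, coordinate permutations and $\mathbb R/\mathbb Q$

If $G$ is countable, everything can be repaired at once. The trick will be used again, so we state it in a form that also controls an extra conull set.

**Lemma 5.** Let $K$ be a countable group with a near-action on $(X,\mu)$ and representatives $\tilde k\in G_{\mathrm{mp}}(X,\mu)$. Let $X_1\subseteq X$ be a conull Borel set. Then there is a conull Borel set $Y\subseteq X_1$ such that $\tilde kY=Y$ for all $k\in K$ and $k\mapsto\tilde k|_Y$ is an action of $K$ on $Y$.

*Proof.* Shrinking $X_1$, we may assume that $\tilde1x=x$ and $\widetilde{kk'}x=\tilde k\tilde k'x$ for all $x\in X_1$ and $k,k'\in K$; these are countably many conditions, each Borel and true a.e. Let $Y$ be the intersection of the sets $w^{-1}(X_1)$, where $w$ runs over all finite compositions of maps $\tilde k$, including the empty one. It is a countable intersection of conull Borel sets. If $x\in Y$ and $w$ is such a composition, then so is $w\tilde k$, hence $w(\tilde kx)\in X_1$; thus $\tilde kY\subseteq Y$. On $Y$ the maps satisfy $\tilde1=\mathrm{id}$ and $\widetilde{kk'}=\tilde k\tilde k'$,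 so $\tilde k$ and $\widetilde{k^{-1}}$ are mutually inverse on $Y$. Hence $\tilde kY=Y$ and we have an action. $\square$

So a near-action of a countable Polish group $G$ on $(X,\mu)$ has a jointly Borel model: act by $\tilde g$ on $Y$ and by the identity off $Y$. The group is discrete, so nothing more is needed.

Next, an uncountable group. Let $S_\infty$ be the Polish group of permutations of $\mathbb N$ (with pointwise convergence), acting on $2^{\mathbb N}$ with the fair coin measure by $(gx)(n)=x(g^{-1}n)$. This action is continuous, hence jointly Borel. The stabilizer of $x$ is $\{g:x(g^{-1}n)=x(n)\ \forall n\}$, a closed subgroup, so (C) holds, as it should.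

Third, a warning about orbit maps. If $\rho$ is an action and $f(g)=\rho(g,x)$, then
$$f(g)=f(g')\iff g^{-1}g'\in G_x,\qquad G_x=\{g:\rho(g,x)=x\}. \tag{1}$$
So a Borel orbit map labels the cosets of $G_x$ by points of a standard Borel space, in a Borel way. Can every coset space be labelled so? Take $\mathbb Q\le\mathbb R$. A Borel $f:\mathbb R\to Y$ with $f(s)=f(t)\iff s-t\in\mathbb Q$ does not exist. For if $B\subseteq Y$ is Borel, then $f^{-1}(B)$ is invariant under rational translations, so it is meager or comeager; intersecting over a countable family of $B$'s that separates points, $f$ is constant on a comeager set, whereas each coset $t+\mathbb Q$ is countable. This computation is the seed of Lemma 6.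

Finally, look at $\mathrm{Aut}(2^{\mathbb N})$ itself. Let $h$ flip the first coordinate and let $x=000\dots$. Let $h_k$ be the identity on the two cylinders $[0^k]$ and $[10^{k-1}]$, and equal to $h$ elsewhere. Each $h_k$ is an involution which differs from $h$ on a set of measure $2\cdot2^{-k}$, so $h_k\to h$ weakly. Yet $h_k(x)=x$ for all $k$, and $h(x)\neq x$. In contrast to $S_\infty$, fixing a point is not a closed condition among these maps.

## 4. Separately Borel does not reduce to jointly Borel

Since (i) excludes jointly Borel models for $\mathrm{Aut}(X,\mu)$, the first thing to try is to show that a near-action with a separately Borel model also has a jointly Borel one. For general functions, separate Borelness does not give joint Borelness: let $A\subseteq\mathbb R$ be non-Borel and let $F(s,t)=1$ if $s=t\in A$ and $F(s,t)=0$ otherwise. Each section is the indicator of a set with at most one point, hence Borel. But if $F$ were Borel, so would be $s\mapsto F(s,s)$, the indicator of $A$.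

One could hope that the group law helps. It does not: by Corollary 4(b), under CH some nontrivial Borel near-action of this very group $\mathrm{Aut}(X,\mu)$ has a separately Borel model, and by (i) it has no jointly Borel one. So the implication "separately Borel model, hence jointly Borel model" cannot be proved in ZFC (if ZFC is consistent), and a proof of Theorem 1 must use something special about $\pi=\mathrm{id}$. What it uses is the last example of Section 3: for the identity near-action the stabilizer of almost every point is forced to contain a set that is dense in a group it does not contain. By (1), a Borel orbit map does not tolerate that.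

## 5. Borel labellings of cosets and dense subgroups

**Lemma 6.** Let $M$ be a Polish group, $L\le M$ a dense subgroup, $Y$ a standard Borel space, and $f:M\to Y$ a Borel (or just Baire measurable) map with $f(m)=f(m')\iff m^{-1}m'\in L$. Then $L=M$.

*Proof.* Let $(B_n)$ be countably many Borel sets separating the points of $Y$. Fix $n$ and put $D=f^{-1}(B_n)$. It has the Baire property. For $l\in L$ we have $f(dl)=f(d)$ for all $d$, so $Dl=D$.

We claim that $D$ is meager or comeager. Suppose it is nonmeager. Then $D$ is comeager in some nonempty open $V$. Right translation by $l\in L$ is a homeomorphism that maps $D$ to $D$, so $D$ is comeager in $Vl$ for every $l\in L$. These sets cover $M$: for $m\in M$ the nonempty open set $V^{-1}m$ contains some $l\in L$, say $l=v^{-1}m$, and then $m=vl\in Vl$. As $M$ is Lindelöf, countably many of the $Vl$ cover $M$, so $D$ is comeager.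

Thus for each $n$ one of $f^{-1}(B_n)$ and its complement is comeager. Intersect these comeager sets over $n$. On the intersection, which is comeager and hence nonempty, any two points have values lying in the same sets $B_n$, so $f$ is constant there. By the hypothesis on $f$ the intersection lies in one coset $mL$. So $mL$ is comeager, and by left translation every left coset of $L$ is comeager. Two comeager sets meet, while distinct cosets are disjoint. Hence there is only one coset, and $L=M$. $\square$

## 6. Dyadic permutations and the proof of Theorem 1

Transporting everything by a measure preserving Borel isomorphism, we may take $X=2^{\mathbb N}$ with the fair coin measure. For a word $w$ of length $k$ let $[w]$ be the set of sequences starting with $w$, so $\mu([w])=2^{-k}$, and let $x|k$ be the word of the first $k$ entries of $x$.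

**Step 1: a countable group of honest homeomorphisms.** This step fixes a countable group on which a spatial model cannot deviate except on one null set. A permutation $p$ of $2^n$ (the words of length $n$) acts on $X$ by $p(w^\frown z)=p(w)^\frown z$. This is a measure preserving homeomorphism. A permutation of $2^n$ induces a permutation of $2^k$ for each $k\ge n$ with the same action on $X$, so the set $H$ of all these homeomorphisms, over all $n$, is a countable group. Two distinct elements of $H$ come from distinct permutations of a common $2^k$, so they differ on a whole cylinder. Hence $\bar\varphi$ is injective on $H$, and we regard $H$ as a subgroup of $G=\mathrm{Aut}(X,\mu)$. Let $M$ be the closure of $H$ in $G$, a Polish group.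

**Step 2: for every $x\in X$, the group $S_x=\{h\in H:h(x)=x\}$ is dense in $H$.** This is the example of Section 3 for a general element. Let $h\in H$ come from a permutation of $2^n$, let $k\ge n$, and view $h$ as a permutation of $2^k$. Put $w=x|k$ and $v=h(w)$. Let $t$ be the permutation of $2^k$ exchanging $v$ and $w$ (with $t=1$ if $v=w$), and let $h_k=t\circ h\in H$. Then $h_k(w)=t(v)=w$, so $h_k(x)=x$, that is, $h_k\in S_x$. Moreover $h_k^{-1}=h^{-1}\circ t$ differs from $h^{-1}$ only on $[v]\cup[w]$, which has measure at most $2\cdot2^{-k}$. By the criterion of Section 2, $h_k\to h$.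

**Step 3: a Borel orbit map is contradictory.** This step combines density with Lemma 6. Let $\rho$ be a spatial model of $\pi=\mathrm{id}$. For each $h\in H$ we have $\rho(h,x)=h(x)$ off a null set. As $H$ is countable, there is a null set $N$ such that
$$\rho(h,x)=h(x)\quad\text{for all }h\in H,\ x\notin N. \tag{2}$$
Let $x\notin N$ and suppose that $f(g)=\rho(g,x)$ is Borel on $G$. With $G_x$ as in (1), put $L=G_x\cap M$. By (1), the restriction $f|_M$ satisfies $f(m)=f(m')\iff m^{-1}m'\in L$. By (2), $L\supseteq S_x$, which is dense in $H$ and therefore in $M$. Lemma 6 gives $L=M\supseteq H$. So $h(x)=\rho(h,x)=x$ for all $h\in H$. This is absurd, since the element of $H$ exchanging $[0]$ and $[1]$ has no fixed point. Hence for all $x\notin N$ the orbit map is not Borel, and Theorem 1 is proved. $\square$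

Only the orbit-map half of separate Borelness was used. Moreover, by Halmos's weak approximation theorem (*Lectures on Ergodic Theory*), $M=G$. Then Step 3 applies to a Baire measurable $f$ on $G$, and for a.e. $x$ the orbit map is not even Baire measurable.

## 7. Closed stabilizers are necessary: Theorem 2

From now on $G$ is a Polish group and $\pi:G\to\mathrm{Aut}(X,\mu)$ a near-action with fixed representatives $\tilde g$. First we check that (C) is meaningful. Let $H\le G$ be countable. Changing the representatives $\tilde h$, $h\in H$, changes $\mathrm{Stab}_H(x)$ only for $x$ in a null set. For a.e. $x$ we have $\tilde1x=x$, $\widetilde{hh'}x=\tilde h\tilde h'x$ for all $h,h'\in H$. For such $x$: if $\tilde hx=x=\tilde h'x$, then $\widetilde{hh'}x=\tilde hx=x$; and if $\tilde hx=x$, then $\widetilde{h^{-1}}x=\widetilde{h^{-1}}\tilde hx=\tilde1x=x$. So $\mathrm{Stab}_H(x)$ is a subgroup for a.e. $x$.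

*Proof of Theorem 2.* Let $\rho$ be a spatial model with Borel orbit maps for a.e. $x$. For such $x$ apply Lemma 6 with $M=\overline{G_x}$, $L=G_x$ and $f(g)=\rho(g,x)$ restricted to $M$; its hypothesis is (1). It gives $G_x=\overline{G_x}$. If $H\le G$ is countable, then for a.e. $x$ we also have $\rho(h,x)=\tilde hx$ for all $h\in H$, so $\mathrm{Stab}_H(x)=G_x\cap H$ is closed in $H$. $\square$

For $\pi=\mathrm{id}$ on $\mathrm{Aut}(2^{\mathbb N})$ and the group $H$ of Section 6, $\mathrm{Stab}_H(x)=S_x$ is dense in $H$ and different from $H$, for a.e. $x$. So (C) fails there. Essentially free near-actions satisfy (C) trivially.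

In Theorem 3, (1)$\Rightarrow$(2) is immediate and (2)$\Rightarrow$(3) is Theorem 2. What remains is (3)$\Rightarrow$(1), and Sections 8 to 13 prove it. Measurability of $\pi$ is not used in the argument. If $G$ is countable, the model of Section 3 does the job. So from here on we assume CH, (C), and that $G$ is uncountable; then $|G|=2^{\aleph_0}=\aleph_1$.

The plan is as follows. By (C) we can attach to almost every $x$ a closed subgroup $L_x$ that should become the full stabilizer of $x$ (Section 9). We then build, by recursion of length $\omega_1$, an action $\tau$ of $G$ by Borel bijections on a larger space in which every point has its prescribed closed stabilizer (Sections 10 and 11). We then rearrange $\tau$ so that the orbit maps become Borel (Section 12) and move the result back to $X$ (Section 13).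

## 8. The Effros space of closed subgroups and cosets

Let $F(G)$ be the set of closed subsets of $G$, with the $\sigma$-algebra generated by the sets $\{F:F\cap U\ne\emptyset\}$, $U\subseteq G$ open. This is the Effros Borel space; it is standard Borel, and by Kuratowski–Ryll-Nardzewski there are Borel maps $d_n$ such that $\{d_n(F):n\in\mathbb N\}$ is a dense subset of $F$ for every $F\ne\emptyset$ (see Kechris, *Classical Descriptive Set Theory*, 12.C). Fix a countable base $(V_k)$ of nonempty open sets of $G$.

**Lemma 7.** (a) The relation $g\in F$ is Borel in $G\times F(G)$. (b) The set $\mathrm{Sub}(G)$ of closed subgroups and the set $\mathrm{Cos}$ of left cosets of closed subgroups are Borel in $F(G)$. (c) For $g\in G$, the maps $F\mapsto gF$ and $F\mapsto gFg^{-1}$ are Borel automorphisms of $F(G)$. (d) For $g_0\in G$ and a closed subgroup $L$, the map $g\mapsto gg_0L$, $G\to F(G)$, is Borel.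

*Proof.* (a) As $F$ is closed, $g\in F\iff\forall k\,(g\in V_k\Rightarrow F\cap V_k\neq\emptyset)$.

(b) A nonempty closed $F$ is a subgroup iff $FF^{-1}\subseteq F$, and by continuity and closedness this holds iff $d_i(F)d_j(F)^{-1}\in F$ for all $i,j$. By (a) this is a Borel condition. Next, $F\neq\emptyset$ is a left coset of a closed subgroup iff $FF^{-1}F\subseteq F$. If $F=gL$, then $FF^{-1}F=gLLg^{-1}gL=gL$. Conversely, fix $g\in F$ and let $L=g^{-1}F$, a closed set containing $1$. If $a,b\in L$, then $ga,gb\in F$ and $gab^{-1}=(ga)(gb)^{-1}g\in F$, so $ab^{-1}\in L$. Thus $L$ is a closed subgroup and $F=gL$. Again $FF^{-1}F\subseteq F$ iff $d_i(F)d_j(F)^{-1}d_k(F)\in F$ for all $i,j,k$.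

(c) $gF\cap U\ne\emptyset\iff F\cap g^{-1}U\neq\emptyset$, and $gFg^{-1}\cap U\neq\emptyset\iff F\cap g^{-1}Ug\ne\emptyset$. The inverses are of the same form.

(d) For open $V$ we have $\{g:gg_0L\cap V\neq\emptyset\}=VLg_0^{-1}$, since $gg_0l\in V$ means $g\in Vl^{-1}g_0^{-1}$. This set is open. $\square$

For example, if $G=\mathbb R$, then $\mathrm{Sub}(G)$ consists of $\{0\}$, the groups $c\mathbb Z$ with $c>0$, and $\mathbb R$; $\mathrm{Cos}$ consists of the points, the sets $t+c\mathbb Z$, and $\mathbb R$.

## 9. The closed subgroup attached to a point

**Step 1.** This step reads off from the near-action a Borel map $x\mapsto L_x$ into $\mathrm{Sub}(G)$ that predicts, for each single $g$ and a.e. $x$, whether $g$ fixes $x$. The set of $x$ fixed by some $g$ in an open set is an uncountable union of sets known only up to null sets, so we need a substitute for it.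

**Lemma 8.** Let $\mathcal F$ be a nonempty family of Borel subsets of $X$. There is a countable $\mathcal C\subseteq\mathcal F$ such that $\mu(F\setminus\bigcup\mathcal C)=0$ for all $F\in\mathcal F$. (The set $\bigcup\mathcal C$ is the essential supremum of $\mathcal F$.)

*Proof.* Let $s$ be the supremum of $\mu(\bigcup\mathcal C)$ over countable $\mathcal C\subseteq\mathcal F$. Taking the union of countable families $\mathcal C_n$ with $\mu(\bigcup\mathcal C_n)>s-1/n$, we obtain a countable $\mathcal C$ with $\mu(\bigcup\mathcal C)=s$. If $\mu(F\setminus\bigcup\mathcal C)>0$, then $\mathcal C\cup\{F\}$ exceeds $s$, a contradiction. $\square$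

For the family of all singletons of $X$ the union is $X$, but the essential supremum is the empty set up to null sets.

For each $k$, Lemma 8 gives a countable $C_k\subseteq V_k$ such that $\bigcup_{c\in C_k}\mathrm{Fix}(\tilde c)$ contains $\mathrm{Fix}(\tilde g)$ up to a null set, for every $g\in V_k$. Let $C$ be an infinite countable subgroup of $G$ containing all $C_k$. By Lemma 5 there is a conull Borel set $X_0\subseteq X$, invariant under all $\tilde c$, on which $c\mapsto\tilde c$ is an action of $C$. For $x\in X_0$ let
$$S_x=\mathrm{Stab}_C(x),\qquad L_x=\overline{S_x}\in\mathrm{Sub}(G),$$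
the closure being taken in $G$. For open $V$ we have $L_x\cap V\ne\emptyset\iff S_x\cap V\neq\emptyset\iff x\in\bigcup_{c\in C\cap V}\mathrm{Fix}(\tilde c)$, so $x\mapsto L_x$ is Borel. On $X_0$ we have $S_{\tilde cx}=cS_xc^{-1}$, so $L_{\tilde cx}=cL_xc^{-1}$ for $c\in C$.

By (C) for $H=C$, the group $S_x$ is closed in $C$ for a.e. $x$, that is, $L_x\cap C=S_x$. The set of $x\in X_0$ with this property is Borel by Lemma 7(a), and it is invariant under $C$ because both sides are conjugated by $c$ when $x$ is replaced by $\tilde cx$. Replacing $X_0$ by this set, we have $L_x\cap C=S_x$ for all $x\in X_0$.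

**Lemma 9.** Let $g\in G$. (A) For a.e. $x$: $\tilde gx=x\iff g\in L_x$. (B) For a.e. $x$: $L_{\tilde gx}=gL_xg^{-1}$.

*Proof.* (A) Suppose first that $\tilde gx=x$. For each $k$ with $g\in V_k$ we have $\mathrm{Fix}(\tilde g)\subseteq\bigcup_{c\in C_k}\mathrm{Fix}(\tilde c)$ up to a null set. Discarding these countably many null sets, $S_x$ meets $V_k$ whenever $g\in V_k$, that is, $g\in\overline{S_x}=L_x$. For the converse, let $H=\langle C,g\rangle$, a countable group. By (C), for a.e. $x$ the set $\mathrm{Stab}_H(x)$ is closed in $H$, and it contains $S_x$. If $g\in L_x=\overline{S_x}$, then $g$ lies in the closure of $S_x$ in $H$, so $g\in\mathrm{Stab}_H(x)$.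

(B) Let again $H=\langle C,g\rangle$. Apply (A) to the countably many elements of $H$, at $x$ and at $\tilde gx$; the second is allowed because $\tilde g$ preserves $\mu$. For a.e. $x$ we get $\mathrm{Stab}_H(x)=L_x\cap H$ and $\mathrm{Stab}_H(\tilde gx)=L_{\tilde gx}\cap H$. Also $\mathrm{Stab}_H(\tilde gx)=g\,\mathrm{Stab}_H(x)\,g^{-1}$ for a.e. $x$, because the group law for $H$ holds on a conull invariant set (Lemma 5). Hence $L_{\tilde gx}\cap H=g(L_x\cap H)g^{-1}$. For $y=x$ and $y=\tilde gx$ we have $S_y\subseteq L_y\cap H\subseteq L_y$, since $C\le H$, so $\overline{L_y\cap H}=L_y$. Taking closures gives (B). $\square$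

## 10. Labelled spaces and extension of actions

The natural construction now is a recursion: write $G$ as an increasing union of countable subgroups $H_\beta$, $\beta<\omega_1$, and extend an action of $H_\beta$ to one of $H_{\beta+1}$, using the transformations $\tilde k$ almost everywhere. At each stage there is a null set where the $\tilde k$ misbehave, and we must still define the new action there. We cannot discard it: after $\omega_1$ stages nothing may be left, since under CH the intersection of $\aleph_1$ conull sets can be empty (remove the points of $X$ one at a time). Nor can we let $H_{\beta+1}$ act trivially on it, as we did for countable groups: the leftover set already carries an action of $H_\beta$, and we want stabilizers to be closed. So each leftover point $y$ gets a label $\ell(y)$, its intended stabilizer in $G$, and the extension must respect labels. Even that can be impossible for lack of room. Let $G=\mathbb R$, let the old group be $\{0\}$ and the new one $\mathbb Z$, and let the leftover set be one point with label $\{0\}$. The label demands that $\mathbb Z$ act freely, but a one-point set admits only the trivial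 action.

**Step 2.** This step shows that lack of room is the only obstruction: if the leftover space contains a copy of a certain universal space, the extension exists.

**Definition (labelled space).** For a countable $H\le G$, a labelled $H$-space is a standard Borel space $Q$ with a Borel action of $H$ and a Borel map $\ell:Q\to\mathrm{Sub}(G)$ such that for all $h\in H$ and $q\in Q$
$$\ell(hq)=h\,\ell(q)\,h^{-1},\qquad \mathrm{Stab}_H(q)=\ell(q)\cap H. \tag{3}$$
An embedding of labelled $H$-spaces is an injective Borel map that is equivariant and preserves labels; a bijective embedding is an isomorphism. For $H'\le H$, the restriction $Q|_{H'}$ is the same space with only $H'$ acting; it is a labelled $H'$-space.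

Examples. For $H=\{1\}$ every Borel map $\ell:Q\to\mathrm{Sub}(G)$ makes $Q$ a labelled space. By Step 1, $X_0$ with $c\mapsto\tilde c$ and $\ell(x)=L_x$ is a labelled $C$-space.

**Lemma 10.** Let $H\le K$ be countable subgroups of $G$.

(i) Labelled $H$-spaces that embed into each other are isomorphic.

(ii) The space $\mathcal U_H=\{(u,L)\in(2^{\mathbb N})^H\times\mathrm{Sub}(G):\mathrm{Stab}_H(u)=L\cap H\}$, with $(hu)(k)=u(h^{-1}k)$, $h(u,L)=(hu,hLh^{-1})$ and label $L$, is a labelled $H$-space into which every labelled $H$-space embeds.

(iii) Every labelled $H$-space $Q$ embeds into $\hat Q|_H$ for some labelled $K$-space $\hat Q$.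

(iv) If $P$ is a labelled $H$-space into which $\mathcal U_K|_H$ embeds, then the $H$-action on $P$ extends to a $K$-action making $P$, with the same label, a labelled $K$-space.

*Proof of (i).* This is the Schröder–Bernstein argument. Let $f:P\to Q$ and $g:Q\to P$ be embeddings, and let $P_0=\bigcup_{n\ge0}(gf)^n(P\setminus g(Q))$. It is Borel by Lusin–Souslin, and invariant because $f,g$ are equivariant. Use $f$ on $P_0$ and $g^{-1}$ on $P\setminus P_0\subseteq g(Q)$. To see that this is a bijection onto $Q$, note that the term $n=0$ is disjoint from $g(Q)$ and the others lie in $g(Q)$, so $P_0\cap g(Q)=gf(P_0)$, that is, $g^{-1}(P_0)=f(P_0)$. Hence $g^{-1}(P\setminus P_0)=Q\setminus f(P_0)$. The map is Borel, equivariant and label preserving on both pieces.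

*Proof of (ii).* $\mathcal U_H$ is Borel: the condition says that for each $h\in H$, $hu=u\iff h\in L$, and Lemma 7(a) applies. The formula for $hu$ is an action: $(h(h'u))(k)=(h'u)(h^{-1}k)=u(h'^{-1}h^{-1}k)=((hh')u)(k)$. It preserves $\mathcal U_H$, since $\mathrm{Stab}_H(hu)=h\,\mathrm{Stab}_H(u)h^{-1}=hLh^{-1}\cap H$. The stabilizer of $(u,L)$ consists of the $h\in H$ with $hu=u$, that is $h\in L\cap H$, and $hLh^{-1}=L$, which is automatic for $h\in L$. So it is $L\cap H$ and (3) holds. Given a labelled $H$-space $Q$, let $e:Q\to2^{\mathbb N}$ be a Borel injection and put $u_q(h)=e(h^{-1}q)$. Then $(hu_q)(k)=e(k^{-1}hq)=u_{hq}(k)$, so $hu_q=u_{hq}$. Since $u_q(1)=e(q)$, the map $q\mapsto u_q$ is injective. Hence $\mathrm{Stab}_H(u_q)=\mathrm{Stab}_H(q)=\ell(q)\cap H$, and $q\mapsto(u_q,\ell(q))$ is an embedding into $\mathcal U_H$.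

*Proof of (iii).* We induce the action from $H$ to $K$, identifying points so that stabilizers become what the labels demand. On $K\times Q$ let
$$(k,q)\sim(k',q')\iff\text{there is }h\in H\text{ with }q'=hq\text{ and }k^{-1}k'h\in\ell(q); \tag{4}$$
call such an $h$ a witness.

This is an equivalence relation. Reflexivity: $h=1$. Symmetry: if $h$ is a witness, then $q=h^{-1}q'$ and $k'^{-1}kh^{-1}=h(k^{-1}k'h)^{-1}h^{-1}\in h\ell(q)h^{-1}=\ell(q')$, so $h^{-1}$ is a witness in the other direction. Transitivity: let in addition $q''=h'q'$ and $k'^{-1}k''h'\in\ell(q')=h\ell(q)h^{-1}$. Then $q''=h'hq$ and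
$$k^{-1}k''h'h=(k^{-1}k'h)\cdot h^{-1}(k'^{-1}k''h')h\in\ell(q),$$
so $h'h$ is a witness.

The group $K$ acts by left multiplication on the first coordinate; this preserves $\sim$, because only $k^{-1}k'$ enters (4). Let $\hat\ell(k,q)=k\ell(q)k^{-1}$. Then $\hat\ell(k_1k,q)=k_1\hat\ell(k,q)k_1^{-1}$. The label is constant on classes: if $q'=hq$ and $k'h=kl$ with $l\in\ell(q)$, then $k'\ell(hq)k'^{-1}=k'h\,\ell(q)\,h^{-1}k'^{-1}=kl\,\ell(q)\,l^{-1}k^{-1}=k\ell(q)k^{-1}$.

Stabilizers of classes: $k_1$ fixes the class of $(k,q)$ iff $(k_1k,q)\sim(k,q)$, that is, iff for some $h\in H$ with $hq=q$ we have $k^{-1}k_1^{-1}kh\in\ell(q)$. Such an $h$ lies in $\mathrm{Stab}_H(q)\subseteq\ell(q)$, so it can be dropped, and the condition says $k^{-1}k_1^{-1}k\in\ell(q)$. Thus the stabilizer is $k\ell(q)k^{-1}\cap K=\hat\ell(k,q)\cap K$.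

It remains to realize the quotient as a standard Borel space by a Borel choice of representatives. Given $(k,q)$ and $k'$, there is at most one $q'$ with $(k,q)\sim(k',q')$: if $h_1,h_2$ satisfy $k^{-1}k'h_i\in\ell(q)$, then $h_1^{-1}h_2=(k^{-1}k'h_1)^{-1}(k^{-1}k'h_2)\in\ell(q)\cap H=\mathrm{Stab}_H(q)$, so $h_1q=h_2q$. Enumerate $K=\{k_0=1,k_1,\dots\}$. Each class therefore contains exactly one element whose first coordinate $k_j$ has least possible index $j$; let $s(k,q)=(k_j,hq)$ be this element. The map $s$ is Borel: $j$ is least such that some $h\in H$ satisfies $k^{-1}k_jh\in\ell(q)$, we may take the first such $h$ in an enumeration of $H$, and membership in $\ell(q)$ is Borel. So $\hat Q=\{z\in K\times Q:s(z)=z\}$ is a standard Borel space that meets each class in one point. With $k\cdot z=s(kz)$ and label $\hat\ell$ it is a labelled $K$-space: it is an action because $s(k's(kz))=s(k'kz)$, and (3) was verified above on classes.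

Finally, $s(1,q)=(1,q)$, since $k_0=1$ has least index and $q$ is the unique second coordinate. So $q\mapsto(1,q)$ is an injective Borel map into $\hat Q$, and $\hat\ell(1,q)=\ell(q)$. For $h\in H$ we have $(h,q)\sim(1,hq)$ with witness $h$, because $h^{-1}\cdot1\cdot h=1\in\ell(q)$. Hence $h\cdot(1,q)=s(h,q)=(1,hq)$, and the map is an embedding into $\hat Q|_H$.

*Proof of (iv).* By (ii), $P$ embeds into $\mathcal U_H$. By (iii), $\mathcal U_H$ embeds into the restriction to $H$ of a labelled $K$-space, and that $K$-space embeds into $\mathcal U_K$ by (ii) for $K$. So $P$ embeds into $\mathcal U_K|_H$. Conversely $\mathcal U_K|_H$ embeds into $P$ by assumption. By (i) there is an isomorphism $P\cong\mathcal U_K|_H$ of labelled $H$-spaces. Transport the $K$-action of $\mathcal U_K$ to $P$ along it. $\square$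

## 11. An action by Borel bijections with prescribed closed stabilizers

**Step 3.** This step carries out the recursion. To have room at every successor stage, we add to $X_0$ a reserve that contains, for every $\beta<\omega_1$, a copy of the universal space for $H_\beta$ not touched before stage $\beta$.

By CH write $G=\bigcup_{\beta<\omega_1}H_\beta$, where $H_0=C$ and $(H_\beta)$ is a strictly increasing chain of countable subgroups, continuous in the sense that $H_\beta=\bigcup_{\gamma<\beta}H_\gamma$ for limit $\beta$. (Enumerate $G$ as $\{g_\beta:\beta<\omega_1\}$ and let $H_{\beta+1}$ be generated by $H_\beta$, $g_\beta$ and some element outside $H_\beta$.)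

**The reserve.** Let $\mathcal E$ be the set of injective sequences $r\in G^{\mathbb N}$ whose range $\Gamma_r$ is a subgroup containing $H_0$. It is Borel: the conditions are $r_m\ne r_n$ for $m\neq n$; for all $m,n$ some $k$ has $r_k=r_mr_n^{-1}$; and each $c\in H_0$ equals some $r_n$. For fixed $g$, the set $\{r:g\in\Gamma_r\}$ is Borel. For $r\in\mathcal E$ let
$$\lambda(r)=\max\{\beta<\omega_1:H_\beta\subseteq\Gamma_r\}.$$
The maximum exists: the set of these $\beta$ is an initial segment of $\omega_1$ containing $0$; it is bounded because $\Gamma_r$ is countable while $\bigcup_\beta H_\beta=G$ is not; and it is closed under limits because the chain is continuous. The sets $\{\lambda\ge\beta\}=\{r:H_\beta\subseteq\Gamma_r\}$ are Borel, hence so are $\{\lambda>\beta\}=\{\lambda\ge\beta+1\}$ and $\{\lambda=\beta\}$. If $r$ enumerates $H_\beta$ without repetition (possible, as $C$ is infinite), then $\lambda(r)=\beta$, since the chain is strictly increasing.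

For $r\in\mathcal E$, $g\in\Gamma_r$ and $v\in(2^{\mathbb N})^{\mathbb N}$ put $(g\cdot_rv)(n)=v(m)$, where $r_m=g^{-1}r_n$. If we write $v(n)=u(r_n)$ with $u\in(2^{\mathbb N})^{\Gamma_r}$, this is the shift $(gu)(k)=u(g^{-1}k)$ in the enumeration $r$; so it is an action of $\Gamma_r$. Let
$$\mathcal R=\{(r,v,L):r\in\mathcal E,\ v\in(2^{\mathbb N})^{\mathbb N},\ L\in\mathrm{Sub}(G),\ \forall n\,(r_n\cdot_rv=v\Leftrightarrow r_n\in L)\},$$
a standard Borel space, with label $\ell(r,v,L)=L$. Write $\mathcal R_{\ge\beta}$ and $\mathcal R_{>\beta}$ for the parts where $\lambda(r)\ge\beta$ and $\lambda(r)>\beta$. On $\mathcal R_{\ge\beta}$ the group $H_\beta\subseteq\Gamma_r$ acts naturally by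
$$h(r,v,L)=(r,h\cdot_rv,hLh^{-1}).$$
This is Borel for each $h$, because $(h\cdot_rv)(n)=v(m)$ on the Borel set where $r_m=h^{-1}r_n$. It stays in $\mathcal R$, because the stabilizer of $h\cdot_rv$ in $\Gamma_r$ is $h(L\cap\Gamma_r)h^{-1}=hLh^{-1}\cap\Gamma_r$. As in the proof of Lemma 10(ii), the stabilizer of $(r,v,L)$ in $H_\beta$ is $L\cap H_\beta$. So $\mathcal R_{\ge\beta}$ is a labelled $H_\beta$-space. The natural actions for different $\beta$ are compatible, and they do not change $r$. The fibre over an $r$ enumerating $H_\beta$ is a copy of $\mathcal U_{H_\beta}$, via $(u,L)\mapsto(r,(u(r_n))_n,L)$.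

Let $\hat Y=X_0\sqcup\mathcal R$, with label $\ell(x)=L_x$ on $X_0$ and $\ell(r,v,L)=L$ on $\mathcal R$.

**Proposition 11.** There are Borel actions $\tau_\beta$ of $H_\beta$ on $\hat Y$, $\beta<\omega_1$, such that

- (a) $(\hat Y,\tau_\beta,\ell)$ is a labelled $H_\beta$-space;
- (b) $\tau_\gamma$ extends $\tau_\beta$ for $\beta\le\gamma$;
- (c) for each $h\in H_\beta$, $\tau_\beta(h)x=\tilde hx$ for a.e. $x\in X_0$;
- (d) $\tau_\beta$ is the natural action on $\mathcal R_{>\beta}$.

*Proof.* For $\beta=0$ use $c\mapsto\tilde c$ on $X_0$, which is a labelled $C$-space by Step 1, and the natural action on $\mathcal R=\mathcal R_{\ge0}$.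

Successor stage. Let $H=H_\beta$ and $K=H_{\beta+1}$, and let $\tau_\beta$ be given. Let $X_1$ be the set of $x\in X_0$ such that for all $k\in K$ and $h\in H$: $\tau_\beta(h)x=\tilde hx$; $\tilde kx\in X_0$; $\tilde kx=x\Leftrightarrow k\in L_x$; and $L_{\tilde kx}=kL_xk^{-1}$. This set is Borel, and it is conull by (c) and Lemma 9. By Lemma 5 there is a conull Borel $Y\subseteq X_1$, invariant under all $\tilde k$, on which $k\mapsto\tilde k$ is an action of $K$. Then $Y$ is a labelled $K$-space whose action extends $\tau_\beta|_Y$; in particular $Y$ is $\tau_\beta(H)$-invariant. The set $\mathcal R_{>\beta+1}\subseteq\mathcal R_{>\beta}$ is also $\tau_\beta(H)$-invariant, since by (d) $\tau_\beta$ is natural there and does not move $r$. So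
$$P=\hat Y\setminus(Y\sqcup\mathcal R_{>\beta+1})$$
is Borel and $\tau_\beta(H)$-invariant, a labelled $H$-space. It contains all points of $\mathcal R$ with $\lambda(r)=\beta+1$. By (d), $\tau_\beta$ is natural on those, so the fibre over an $r$ enumerating $H_{\beta+1}=K$ is a copy of $\mathcal U_K|_H$ inside $P$. By Lemma 10(iv), $\tau_\beta|_P$ extends to a labelled $K$-space structure on $P$ with the same label. Let $\tau_{\beta+1}(k)$ be $\tilde k$ on $Y$, this extension on $P$, and the natural action on $\mathcal R_{>\beta+1}$. Then (a) holds because it holds on each of the three invariant Borel pieces; (b) holds on each piece; (c) holds on $Y$, which is conull; and (d) holds by definition.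

Limit stage. Let $\tau_\beta=\bigcup_{\gamma<\beta}\tau_\gamma$, an action of $H_\beta=\bigcup_{\gamma<\beta}H_\gamma$. The stabilizer of $y$ is $\bigcup_{\gamma<\beta}(\ell(y)\cap H_\gamma)=\ell(y)\cap H_\beta$. Borelness, equivariance of labels and (c) concern one group element at a time and are inherited, and so is (b). For (d), $\mathcal R_{>\beta}\subseteq\mathcal R_{>\gamma}$ for all $\gamma<\beta$, so every $H_\gamma$ acts naturally on it. $\square$

Let $\tau=\bigcup_{\beta<\omega_1}\tau_\beta$. This is an action of $G$ on $\hat Y$; each $\tau(g)$ is a Borel bijection; for each $g$ we have $\tau(g)x=\tilde gx$ for a.e. $x\in X_0$; and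
$$\mathrm{Stab}_G(y)=\bigcup_{\beta<\omega_1}(\ell(y)\cap H_\beta)=\ell(y)\quad\text{is closed for every }y\in\hat Y. \tag{5}$$

## 12. Rearranging the orbits

By (5), the orbit map of $\tau$ at $y$ induces an injection of $G/\ell(y)$ into $\hat Y$. Closedness removes the obstruction of Lemma 6, but nothing in the recursion makes this injection Borel: at each stage we controlled only countably many group elements. There is, however, one obviously Borel way to label the cosets of a closed subgroup $L$, namely by themselves, as points of $\mathrm{Cos}$ (Lemma 7(d)). So we shall keep only a countable piece of each orbit in $\hat Y$ and send the remaining cosets to an auxiliary space built from $\mathrm{Cos}$. A countable piece is harmless for orbit maps. It also suffices: if $g$ is given, then $g\in H_\gamma$ for some $\gamma$, and we need $\rho(g)=\tau(g)$ only off a countable set.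

There is a snag. If one coset in the auxiliary space is replaced by a point of $\hat Y$, its place becomes vacant. There are uncountably many vacancies in all, in no controlled pattern, so we cannot delete them and expect a standard Borel space. Nor can we leave them where they are, since translation by $g$ may carry a vacant place to an occupied one. The remedy is to use countably many layers and to fill the vacancies in layer $n$ with a further copy of the orbit whose remaining cosets go to layer $n+1$.

**Step 4.** This step constructs a standard Borel space $W\supseteq\hat Y$ and an action $\rho$ of $G$ on $W$ by Borel bijections with all orbit maps Borel, such that for each $g$ we have $\rho(g)x=\tilde gx$ for a.e. $x\in X_0$.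

**Cutting $\hat Y$ into countable pieces.** By CH enumerate $\hat Y=\{y_\gamma:\gamma<\omega_1\}$ and let $A_\beta=\tau(H_\beta)\{y_\gamma:\gamma<\beta\}$. These sets are countable, increasing, continuous at limits, $A_0=\emptyset$, $\bigcup_\beta A_\beta=\hat Y$, and $A_\beta$ is $\tau(H_\beta)$-invariant. By continuity the sets $A_{\alpha+1}\setminus A_\alpha$, $\alpha<\omega_1$, partition $\hat Y$, and those with $\alpha<\gamma$ partition $A_\gamma$. Each $A_{\alpha+1}\setminus A_\alpha$ is countable and $\tau(H_\alpha)$-invariant. Let $x_{\alpha,i}$, $i\in I_\alpha\subseteq\omega$, represent its $H_\alpha$-orbits, one point per orbit, and let $L^{\alpha,i}=\ell(x_{\alpha,i})$. So $\hat Y$ is the disjoint union of the countable sets $\tau(H_\alpha)x_{\alpha,i}$.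

**The space $W$ and the maps $\Phi$.** Fix an injection $\alpha\mapsto r_\alpha$ of $\omega_1$ into $2^{\mathbb N}$ and let
$$Z=2^{\mathbb N}\times\omega\times\omega\times\mathrm{Cos},\qquad W=\hat Y\sqcup Z .$$
Fix $\alpha$ and $i\in I_\alpha$, and write $L=L^{\alpha,i}$, $x=x_{\alpha,i}$. Let $T=T_{\alpha,i}=\{hL:h\in H_\alpha\}$, a countable subset of $G/L\subseteq\mathrm{Cos}$. For $n\in\omega$ define $\Phi_{\alpha,i,n}:G/L\to W$ by
$$\Phi_{\alpha,i,0}(F)=\begin{cases}\tau(h)x & F=hL,\ h\in H_\alpha\\(r_\alpha,i,0,F)&F\notin T\end{cases}\qquad \Phi_{\alpha,i,n+1}(F)=\begin{cases}(r_\alpha,i,n,F)&F\in T\\(r_\alpha,i,n+1,F)&F\notin T.\end{cases}$$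
By (5), $\mathrm{Stab}_{H_\alpha}(x)=L\cap H_\alpha$. So for $h,h'\in H_\alpha$ we have $hL=h'L$ iff $\tau(h)x=\tau(h')x$, and $\Phi_{\alpha,i,0}$ is well defined and injective. The other $\Phi_{\alpha,i,n}$ are clearly injective.

Their images are pairwise disjoint. Indeed $\Phi_{\alpha,i,0}$ takes in $\hat Y$ exactly the points of $\tau(H_\alpha)x_{\alpha,i}$, and no other $\Phi_{\alpha,i,n}$ takes values in $\hat Y$. A point $(r_\alpha,i,n,F)$ with $F\in G/L^{\alpha,i}$ is taken exactly once: as $\Phi_{\alpha,i,n+1}(F)$ if $F\in T$, and as $\Phi_{\alpha,i,n}(F)$ if $F\notin T$. Let $Z_0$ be the set of all $(r,i,n,F)\in Z$ that are not of the form $r=r_\alpha$, $i\in I_\alpha$, $F\in G/L^{\alpha,i}$. Then $Z_0$ and the images of all the $\Phi_{\alpha,i,n}$ partition $W$.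

**The action.** Define, for $g\in G$,
$$\rho(g)\Phi_{\alpha,i,n}(F)=\Phi_{\alpha,i,n}(gF),\qquad \rho(g)(r,i,n,F)=(r,i,n,gF)\ \text{ on }Z_0. \tag{6}$$
Since $F\in G/L^{\alpha,i}\iff gF\in G/L^{\alpha,i}$, the set $Z_0$ is preserved, and (6) is an action of $G$ on $W$.

**Each $\rho(g)$ is Borel.** Let $g^0$ be $\tau(g)$ on $\hat Y$ and $(r,i,n,F)\mapsto(r,i,n,gF)$ on $Z$. It is a Borel bijection of $W$. We show that $\rho(g)$ and $g^0$ differ only on a countable set; then $\rho(g)$, a bijection, is Borel. Let $g\in H_\gamma$. On $Z_0$ they agree. If $\alpha\ge\gamma$, then $g\in H_\alpha$ and $gT=T$. Hence $F$ and $gF$ are always in the same case of the definition of $\Phi_{\alpha,i,n}$; and for $F=hL$ with $h\in H_\alpha$ we have $\rho(g)\tau(h)x=\Phi_{\alpha,i,0}(ghL)=\tau(gh)x=\tau(g)\tau(h)x$. So they agree on the image of each $\Phi_{\alpha,i,n}$ with $\alpha\ge\gamma$. Let now $\alpha<\gamma$. Points of $\hat Y$ in the image of some $\Phi_{\alpha,i,n}$ lie in $A_\gamma$, which is countable. A point $(r_\alpha,i,n,F)$ with $F\notin T$ and $gF\notin T$ equals $\Phi_{\alpha,i,n}(F)$, and it is sent by $\rho(g)$ to $\Phi_{\alpha,i,n}(gF)=(r_\alpha,i,n,gF)$,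 as by $g^0$. What remains are the points $(r_\alpha,i,n,F)$ with $\alpha<\gamma$, $i\in I_\alpha$, $n\in\omega$, and $F\in T\cup g^{-1}T$; these are countably many.

**Orbit maps are Borel.** Let $w=\Phi_{\alpha,i,n}(g_0L)$ with $L=L^{\alpha,i}$. Then $\rho(g)w=\Phi_{\alpha,i,n}(gg_0L)$. Off the set $\{g:gg_0L\in T\}$ this equals $(r_\alpha,i,n,gg_0L)$, which is Borel in $g$ by Lemma 7(d). The set $\{g:gg_0L\in T\}$ is the union over the countably many $hL\in T$ of the closed sets $\{g:gg_0L=hL\}=hLg_0^{-1}$, and $g\mapsto\rho(g)w$ is constant on each of these. So the orbit map of $w$ is Borel. If $w=(r,i,n,F)\in Z_0$ and $F=g_0L$ with $L$ a closed subgroup, then $\rho(g)w=(r,i,n,gg_0L)$ is Borel in $g$ by Lemma 7(d).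

**Lifting.** Let $g\in H_\gamma$. By the above, $\rho(g)x=\tau(g)x$ for $x\in X_0\setminus A_\gamma$, and the countable set $A_\gamma\cap X_0$ is null because $\mu$ is non-atomic. Also $\tau(g)x=\tilde gx$ for a.e. $x\in X_0$. So $\rho(g)x=\tilde gx$ for a.e. $x\in X_0$.

## 13. Transfer back to $X$

**Step 5.** This step replaces $W$ by $X$, hiding the extra points in a null set. Choose an uncountable null Borel set $E\subseteq X_0$. The spaces $E\sqcup(W\setminus X_0)$ and $E\sqcup(X\setminus X_0)$ are uncountable standard Borel, hence Borel isomorphic. Extend such an isomorphism by the identity on $X_0\setminus E$ to a Borel bijection $\theta:W\to X$, and let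
$$\rho'(g,\cdot)=\theta\,\rho(g)\,\theta^{-1}.$$
This is an action of $G$ on $X$ by Borel bijections, and its orbit maps $g\mapsto\theta(\rho(g)\theta^{-1}(x))$ are Borel. Fix $g$. For a.e. $x\in X_0\setminus E$ we have $\rho(g)x=\tilde gx\in X_0\setminus E$, as $\tilde g$ preserves $\mu$ and $X_0\setminus E$ is conull. For such $x$, $\rho'(g,x)=\theta(\rho(g)x)=\tilde gx$. So $\rho'(g,\cdot)$ is a Borel bijection that agrees a.e. with $\tilde g$; therefore it preserves $\mu$ and belongs to $G_{\mathrm{mp}}(X,\mu)$. Thus $\rho'$ is a separately Borel spatial model of $\pi$ as required in (1) of Theorem 3, and Theorem 3 is proved. $\square$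

## 14. Essentially free near-actions and the Gaussian near-action of $\mathrm{Aut}(X,\mu)$

*Proof of Corollary 4(a).* Let $H\le G$ be countable. Off the null set $\bigcup_{1\ne h\in H}\mathrm{Fix}(\tilde h)$ and the null set where $\tilde1x\ne x$, we have $\mathrm{Stab}_H(x)=\{1\}$, which is closed. So (C) holds, and Theorem 3 applies.

*Proof of Corollary 4(b).* We look for an essentially free Borel near-action of $\mathrm{Aut}(X,\mu)$. The identity near-action is far from free, but every faithful orthogonal representation yields a free one through Gaussian variables. Let $\gamma$ be the product of standard Gaussian measures on $\mathbb R^{\mathbb N}$, let $\xi_n$ be the coordinate functions, and let $\mathcal H\subset L^2(\gamma)$ be their closed real linear span. The $\xi_n$ form an orthonormal basis of $\mathcal H$, and all elements of $\mathcal H$ are centered, jointly Gaussian variables. For an orthogonal operator $T$ on $\mathcal H$ choose Borel versions of the functions $T^{-1}\xi_n$ and let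
$$\Phi_T(x)=\big((T^{-1}\xi_n)(x)\big)_{n\in\mathbb N}.$$

**Step 1: $T\mapsto\Phi_T$ is a homomorphism into $\mathrm{Aut}(\mathbb R^{\mathbb N},\gamma)$.** This step gives a near-action of the orthogonal group. The $T^{-1}\xi_n$ are jointly Gaussian, centered and orthonormal, hence again independent standard Gaussians; so $\Phi_T$ carries $\gamma$ to $\gamma$. By definition $\xi_n\circ\Phi_T=T^{-1}\xi_n$. Since $f\mapsto f\circ\Phi_T$ is linear and isometric on $L^2$, it follows that $f\circ\Phi_T=T^{-1}f$ for all $f\in\mathcal H$. Therefore, a.e.,
$$\xi_n\circ\Phi_T\circ\Phi_S=(T^{-1}\xi_n)\circ\Phi_S=S^{-1}T^{-1}\xi_n=\xi_n\circ\Phi_{TS},$$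
so $\Phi_T\circ\Phi_S=\Phi_{TS}$ a.e. In particular $\Phi_{T^{-1}}$ is an a.e. inverse of $\Phi_T$.

We check that $\Phi_T$ agrees a.e. with a Borel bijection. Let $A=\{x:\Phi_{T^{-1}}\Phi_Tx=x\}$, a conull Borel set on which $\Phi_T$ is injective. The set $\Phi_T(A)$ is Borel, and $\gamma(\Phi_T(A))=\gamma(\Phi_T^{-1}\Phi_T(A))\ge\gamma(A)=1$. Choose an uncountable null Borel $N\subseteq A$. Then $\Phi_T(N)$ is Borel, and it is null because $\Phi_T^{-1}(\Phi_T(N))\cap A=N$. Keep $\Phi_T$ on $A\setminus N$ and map the complement of $A\setminus N$ onto the complement of $\Phi_T(A\setminus N)$ by a Borel isomorphism; both are uncountable null Borel sets.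

**Step 2: the homomorphism is continuous.** This makes the near-action Borel. The orthogonal group of $\mathcal H$ with the strong topology is metrizable, so sequences suffice. Let $T_k\to T$ strongly. Then $T_k^{-1}\to T^{-1}$ strongly, because $\|T_k^{-1}f-T^{-1}f\|=\|f-T_kT^{-1}f\|\to0$. So $\xi_n\circ\Phi_{T_k}=T_k^{-1}\xi_n\to T^{-1}\xi_n=\xi_n\circ\Phi_T$ in $L^2$, hence in measure, for each $n$. If $F$ is a bounded continuous function of finitely many coordinates, then $F\circ\Phi_{T_k}\to F\circ\Phi_T$ in measure and, being uniformly bounded, in $L^2$. Such $F$ are dense in $L^2(\gamma)$ and the operators $F\mapsto F\circ\Phi_{T_k}$ are isometries, so they converge strongly to $F\mapsto F\circ\Phi_T$. They are unitary with inverses $U_{\Phi_{T_k}}$, and the inverses converge strongly by the same estimate as for $T_k^{-1}$. Hence $\Phi_{T_k}\to\Phi_T$ weakly.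

**Step 3: if $T\ne1$, then $\mathrm{Fix}(\Phi_T)$ is null.** This gives essential freeness. Some $T^{-1}\xi_n-\xi_n$ is a nonzero element of $\mathcal H$, hence a centered Gaussian variable of positive variance, which vanishes with probability $0$. And $\mathrm{Fix}(\Phi_T)\subseteq\{T^{-1}\xi_n-\xi_n=0\}$ up to a null set.

**Step 4: composition with the Koopman representation.** This turns the construction into a near-action of $\mathrm{Aut}(X,\mu)$. Let $L^2_0(X,\mu)$ be the real Hilbert space of real functions with integral $0$. It is separable and infinite dimensional, so $L^2_0(X,\mu)\cong\mathcal H$. The representation $g\mapsto U_g$ on it is continuous by the definition of the weak topology. It is faithful: if $U_g$ is the identity on $L^2_0$, then, as it also fixes constants, it fixes all indicator functions, so $g$ preserves every Borel set up to null sets and $g=1$. Hence $g\mapsto\Phi_{U_g}$ is a continuous homomorphism into $\mathrm{Aut}(\mathbb R^{\mathbb N},\gamma)$, and by Step 3 it is essentially free. Since $\gamma$ is non-atomic, we may identify $(\mathbb R^{\mathbb N},\gamma)$ with $(X,\mu)$. We obtain a nontrivial,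 continuous, hence Borel, essentially free near-action of $\mathrm{Aut}(X,\mu)$ on $(X,\mu)$. Under CH it has a separately Borel spatial model by (a). By result (i) of Glasner, Tsirelson and Weiss it has no jointly Borel one. $\square$

A jointly Borel model is in particular separately Borel, so under CH having a separately Borel model is strictly weaker than having a jointly Borel one. For the same reason Theorem 1 cannot be extended in ZFC to all nontrivial near-actions of $\mathrm{Aut}(X,\mu)$, assuming that ZFC is consistent: the near-action just constructed would contradict such an extension in any model of CH.
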